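# Covering maps as inner functions, and the values omitted by $\sum a_nf^n$

## 1. The universal covering of a disc with a polar set removed

Let $\mathbb D$ be the open unit disc, $m$ normalized Lebesgue measure on $\partial\mathbb D$, and $H(\mathbb D)$ the space of analytic functions on $\mathbb D$ with the topology of locally uniform convergence (metrizable, complete, locally convex). The lecture turns on the following construction: remove from $\mathbb D$ a set that is too thin for potential theory to see, and take the universal covering of what is left.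

**Definition (polar set).** For a finite positive Borel measure $\mu$ with compact support, put $p_\mu(w)=\int\log|w-t|\,d\mu(t)$ and $I(\mu)=\int p_\mu\,d\mu$. A Borel set $E$ is polar if $I(\mu)=-\infty$ for every non-zero $\mu$ with compact support contained in $E$. For compact sets this says that the logarithmic capacity is zero.

A point is polar, because $\log|w-t|=-\infty$ for $w=t$. A compact set $L\subset\mathbb R$ of positive length is not polar: $\log|s-t|$ is integrable on bounded subsets of $\mathbb R^2$, so Lebesgue measure on $L$ has finite energy. We use these textbook facts; [R] is Ransford, *Potential Theory in the Complex Plane*.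

- (P1) A countable union of Borel polar sets is polar. In particular countable sets are polar.
- (P2) A Lipschitz image of a compact polar set is polar ([R, Thm 5.3.1]).
- (P3) If $Q$ is a relatively closed polar subset of a domain $G$, then $G\setminus Q$ is connected ([R, Thm 3.6.3]).
- (P4) (Evans) If $B$ is compact and polar, there is a probability measure $\nu$ on $B$ with $p_\nu=-\infty$ on $B$ ([R, §5.5]).
- (P5) (Frostman) If $K$ is compact and not polar, its equilibrium measure $\mu$, a probability measure on $K$, satisfies $p_\mu\ge I(\mu)>-\infty$ on all of $\mathbb C$ ([R, Thm 3.3.4]).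

**Construction.** Fix a closed polar set $E_0\subset\mathbb C\setminus\{0\}$. For non-constant $\tau\in H(\mathbb D)$ with $\tau(0)=0$ put
$$W_\tau=\{w\in\mathbb D:\ \tau(w)\notin E_0\}.$$
The removed set $\tau^{-1}(E_0)$ is relatively closed in $\mathbb D$ and does not contain $0$. It is polar. Indeed, the critical points of $\tau$ form a countable set. Off that set, $\mathbb D$ is covered by countably many compact discs $\Delta$ on neighborhoods of which $\tau$ is injective. Then $\tau^{-1}(E_0)\cap\Delta$ is the image of the compact polar set $E_0\cap\tau(\Delta)$ under a holomorphic inverse branch, which is Lipschitz on the compact set $\tau(\Delta)$. Now apply (P2) and (P1). By (P3), $W_\tau$ is a domain, and it contains $0$. Being a bounded plane domain, it has $\mathbb D$ as universal covering surface. Let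
$$u_\tau\colon\mathbb D\to W_\tau$$
be the universal covering with $u_\tau(0)=0$, $u_\tau'(0)>0$; these conditions determine it.

**Example (one puncture).** Let $W=\mathbb D\setminus\{z_1\}$ with $b=|z_1|\in(0,1)$, and $c=\log(1/b)$. The map $\zeta\mapsto\frac{1+\zeta}{1-\zeta}$ takes $\mathbb D$ biholomorphically onto the right half-plane, which $x\mapsto e^{-cx}$ maps as a covering onto $\mathbb D\setminus\{0\}$. So
$$\pi(\zeta)=\exp\Big(-c\,\frac{1+\zeta}{1-\zeta}\Big)$$
is a universal covering of $\mathbb D\setminus\{0\}$ with $\pi(0)=b$ and $|\pi'(0)|=2bc$. The automorphism $\varphi(w)=\frac b{z_1}\cdot\frac{z_1-w}{1-\overline{z_1}w}$ of $\mathbb D$ has $\varphi(z_1)=0$, $\varphi(0)=b$, $|\varphi'(0)|=1-b^2$. Hence $v=\varphi^{-1}\circ\pi$ is a universal covering of $\mathbb D\setminus\{z_1\}$ with $v(0)=0$ and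
$$|v'(0)|=\ell(b),\qquad \ell(b):=\frac{2b\log(1/b)}{1-b^2}.\tag{1}$$
Moreover $|\pi|=1$ on $\partial\mathbb D\setminus\{1\}$, hence $|v|=1$ there too.

The last remark is what the construction is for. An inner function is an analytic map $f\colon\mathbb D\to\mathbb D$ whose radial limits $f(\xi)=\lim_{r\to1}f(r\xi)$ have modulus one for almost every $\xi\in\partial\mathbb D$. The example $v$ is inner and omits $z_1$. Lemma B below shows that every $u_\tau$ is inner. So covering maps give inner functions that avoid a prescribed polar set. We shall need one that avoids a set depending on the inner function itself.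

## 2. Do divergent sums of iterates take every value?

Write $f^n$ for the $n$-th iterate of $f$, with $f^0=\mathrm{id}$; iterates of inner functions are inner. Powers are written $[u(z)]^p$. A rotation is $z\mapsto\lambda z$ with $|\lambda|=1$. Sequences $\{a_n\}$ start at $n=1$, and "$F=\sum a_nf^n$ is analytic" means that the series converges locally uniformly in $\mathbb D$.

The following question comes from Artur Nicolau, "Convergence of linear combinations of iterates of an inner function", arXiv:2103.07238 (2021). Let $f$ be inner with $f(0)=0$, not a rotation, let $F=\sum_{n\ge1}a_nf^n$ be analytic, and suppose $\sum|a_n|=\infty$. Must $F$ take every complex value?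

The answer is no, already for $a_n=1$ or $a_n=1/n$.

**Theorem 1.** Let $p\ge2$ be an integer, let $\{a_n\}$ be not identically zero with $\limsup|a_n|^{1/p^n}\le1$, and let $E\subset\mathbb C\setminus\{0\}$ be closed and polar (e.g. $E=\{1\}$). Then there is an inner function $f$ with a zero of order $\ge p$ at $0$ (so $f$ is not a rotation) such that $F=\sum a_nf^n$ converges locally uniformly in $\mathbb D$ and $F(\mathbb D)\cap E=\emptyset$.

Taking $p=2$, $E=\{1\}$ and $a_n=1$ or $a_n=1/n$ answers the question. The next theorem says that the failure is not due to $f'(0)=0$.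

**Theorem 2.** If $\{a_n\}$ is not identically zero, $\limsup|a_n|^{1/n}<\infty$, and $E\subset\mathbb C\setminus\{0\}$ is closed and polar, there is an inner $f$ with $f(0)=0$, $0<f'(0)<1$, such that $F=\sum a_nf^n$ converges locally uniformly and omits $E$.

**Definition (bounded characteristic).** $F\in H(\mathbb D)$ has bounded characteristic if $\sup_{r<1}\int\log^+|F(r\xi)|\,dm(\xi)<\infty$. Equivalently, $\log^+|F|$ has a harmonic majorant in $\mathbb D$; equivalently, $F=A/B$ with $A,B$ bounded analytic and $B$ zero-free. Such an $F$ has finite radial limits $F^*$ almost everywhere.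

For example, $F=\exp\frac{1+z}{1-z}$ is unbounded, but $\log^+|F|=\operatorname{Re}\frac{1+z}{1-z}$ is harmonic. Adding a bounded analytic function preserves the class, since $\log^+|x+y|\le\log^+|x|+\log^+|y|+\log2$.

**Theorem 3.** Let $f$ be inner, $f(0)=0$, not a rotation, and let $F=\sum a_nf^n$ converge locally uniformly. If $F$ has bounded characteristic, then $\sum|a_n|^2<\infty$. Consequently, if $\sum|a_n|^2=\infty$, the omitted set $\mathbb C\setminus F(\mathbb D)$ is closed and polar, and it does not contain $0$.

**Corollary 4.** (a) For a sequence $\{a_n\}$, $\sum a_nf^n$ converges locally uniformly for some inner non-rotation $f$ with $f(0)=0$ if and only if $\log^+|a_n|=O(q^n)$ for some $q$. For every such non-zero sequence and every closed polar $E\not\ni0$ there is such an $f$ for which $F$ omits $E$.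

(b) If moreover $\sum|a_n|^2=\infty$, then for a set $E\subset\mathbb C$ there is such an $f$ with $F(\mathbb D)\cap E=\emptyset$ if and only if $\overline E$ is polar and $0\notin\overline E$.

When $\sum|a_n|^2<\infty=\sum|a_n|$, the "if" half of (b) still holds, by (a). The "only if" half is not settled here in that range.

## 3. The maps $z^p$, one term, two terms

Take first $f(z)=z^p$ with $p\ge2$, $a_n\ge0$, $\sum a_n=\infty$, and suppose $F(z)=\sum a_nz^{p^n}$ is analytic. On $[0,1)$ it is continuous, starts at $0$, and tends to $+\infty$ at $1$ because it dominates each of its partial sums. So $F$ takes every positive value, and the simplest inner functions do not omit $1$.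

Next take a single term, $a_1=1$ and all other $a_n=0$. (Here $\sum|a_n|<\infty$; this only tests the mechanism.) To omit a point $c$ with $0<|c|<1$, take for $f$ the covering $v$ of $\mathbb D\setminus\{c\}$ from Section 1. To have in addition a zero of order $p$ at $0$, take $f=[u]^p$ where $u$ is the covering of $\mathbb D\setminus\{w:w^p=c\}$, that is, $u=u_\tau$ with $\tau(w)=w^p$, $E_0=\{c\}$.

With two terms, $F=f+f^2$, trouble appears. Write $F=T_f\circ f$ with $T_f(w)=w+f(w)$. To omit $1$ it suffices that $f$ omit the set $\{w:\ w+f(w)=1\}$. This is a small set, but it depends on $f$.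

In general, let $k_0=\min\{n:a_n\ne0\}\ge1$ and put
$$T_g=\sum_{n\ge k_0}a_n\,g^{\,n-k_0}.\tag{2}$$
Then $F=\sum_{n\ge k_0}a_nf^n=T_f\circ f^{k_0}$, and $f^{k_0}(\mathbb D)\subset f(\mathbb D)$. So it suffices that
$$f(\mathbb D)\cap T_f^{-1}(E)=\emptyset.\tag{3}$$

The first thing one would try is successive correction: start with some $g$, form $T_g$, and let $f_1$ be the covering of $\mathbb D\setminus T_g^{-1}(E)$. Then $T_g\circ f_1$ omits $E$. But $T_g\circ f_1=\sum a_n\,g^{n-k_0}\circ f_1$ mixes two functions and is not a sum of iterates of $f_1$. Replacing $g$ by $f_1$ and repeating gives $T_{f_j}\circ f_{j+1}$ omitting $E$ at each stage. It never gives (3), unless the sequence converges, and nothing in the construction is contracting.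

What we want is a fixed point of "$g\mapsto$ covering of $\mathbb D\setminus T_g^{-1}(E)$", and for existence of a fixed point continuity and compactness suffice.

**Schauder–Tychonoff theorem.** A continuous map of a non-empty compact convex subset of a locally convex Hausdorff space into itself has a fixed point.

The inner functions do not form a convex or closed set: $\frac12(z^2-z^2)=0$, and $z^n\to0$. So we work in a convex class of bounded functions and learn only at the fixed point that it is inner. The class cannot be all of $\{g:|g|\le1,\ g(0)=0\}$, because that contains $g=\mathrm{id}$, for which (2) with $a_n=1$ diverges. The class must force $T_g$ to converge, be preserved, and keep $T_g$ non-constant. For Theorem 1 a $p$-th power does this. For Theorem 2 an extra puncture does.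

## 4. Coverings are inner and depend continuously on $\tau$

The set $E_0$ is fixed as in Section 1.

**Lemma A.** If $\tau_j\to\tau$ in $H(\mathbb D)$, with all functions non-constant and vanishing at $0$, then $u_{\tau_j}\to u_\tau$ in $H(\mathbb D)$.

*Proof.* Write $W_j,u_j,W,u$ for the domains and coverings.

**Step 1: how the domains converge.** (i) If $L\subset W$ is compact, then $L\subset W_j$ for large $j$: the compact set $\tau(L)$ has positive distance to the closed set $E_0$, and $\tau_j\to\tau$ uniformly on $L$. (ii) If $w\in\mathbb D\setminus W$, there are $w_j\in\mathbb D\setminus W_j$ (for large $j$) with $w_j\to w$. Indeed $e=\tau(w)\in E_0$, the function $\tau-e$ is not identically zero and vanishes at $w$, so by Hurwitz $\tau_j-e$ has zeros $w_j\to w$. Then $\tau_j(w_j)=e\in E_0$.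

**Step 2: a lower bound for $u_j'(0)$, so that limits are not constant.** Let $0<r<1$. The set $u(\{|z|\le r\})$ is a compact subset of $W$, so for large $j$ the map $z\mapsto u(rz)$ sends $\mathbb D$ into $W_j$. As $\mathbb D$ is simply connected it lifts: $u(rz)=u_j(\theta_j(z))$ with $\theta_j\colon\mathbb D\to\mathbb D$ analytic and $\theta_j(0)=0$. By Schwarz $|\theta_j'(0)|\le1$, so $r\,u'(0)\le u_j'(0)$. Letting $j\to\infty$, then $r\to1$, gives $\liminf u_j'(0)\ge u'(0)$.

**Step 3: every subsequential limit equals $u$.** The $u_j$ are bounded by $1$, hence form a normal family. Let $v$ be the limit of a subsequence. Then $v(0)=0$ and $v'(0)\ge u'(0)>0$, so $v$ is non-constant and $v(\mathbb D)\subset\mathbb D$. Suppose $v(z_0)=w\notin W$, and take $w_j$ from (ii). The functions $u_j-w_j$ are zero-free, since $u_j(\mathbb D)=W_j\not\ni w_j$. Along the subsequence they converge to the non-constant function $v-w$, which has a zero. This contradicts Hurwitz. So $v(\mathbb D)\subset W$, and $v$ lifts: $v=u\circ\theta$ with $\theta\colon\mathbb D\to\mathbb D$,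 $\theta(0)=0$. From $v'(0)\ge u'(0)$ we get $\theta'(0)\ge1$, so $\theta=\mathrm{id}$ by Schwarz and $v=u$. By normality, $u_j\to u$. $\square$

**Lemma B.** $u=u_\tau$ is inner.

*Proof.* Since $u$ is bounded, radial limits $u^*$ exist almost everywhere, and $|u^*|\le1$.

**Step 1: $u^*(\xi)$ never lies in $W=W_\tau$.** Suppose $u^*(\xi)=w\in W$, and let $V$ be an evenly covered neighborhood of $w$. For $t$ close to $1$ we have $u(t\xi)\in V$. The segment of these $t\xi$ is connected, so it lies in one component $\tilde V$ of $u^{-1}(V)$. Hence $t\xi=(u|_{\tilde V})^{-1}(u(t\xi))\to(u|_{\tilde V})^{-1}(w)\in\mathbb D$, contradicting $t\xi\to\xi$.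

**Step 2: $u^*$ almost never lies in $\mathbb D\setminus W$.** The set $\mathbb D\setminus W=\tau^{-1}(E_0)$ is the countable union of the compact polar sets $\tau^{-1}(E_0)\cap\{|w|\le1-1/n\}$. Let $B$ be one of them, non-empty, and $\nu$ the measure of (P4). Then $p_\nu$ is subharmonic, at most $\log2$ on $\overline{\mathbb D}$, and $p_\nu(0)>-\infty$ because $0\notin B$. Since $p_\nu\circ u$ is subharmonic and $u(0)=0$, Fatou's lemma and upper semicontinuity give
$$p_\nu(0)\le\limsup_{r\to1}\int p_\nu(u(r\xi))\,dm(\xi)\le\int p_\nu(u^*)\,dm.$$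
As $p_\nu=-\infty$ on $B$, the set $\{u^*\in B\}$ has measure zero. So $|u^*|=1$ almost everywhere. $\square$

If $E_0$ is countable, as when $E_0=\{1\}$, then $\tau^{-1}(E_0)$ is countable. Step 2 then needs only the F. and M. Riesz uniqueness theorem: a bounded analytic function with $u^*=b$ on a set of positive measure is constant.

## 5. The fixed point $f=[u_{\tau_f}]^p$ (Theorem 1)

**Step 1: a compact convex class on which (2) converges.** Let
$$\mathcal K=\{g\in H(\mathbb D):\ |g|\le1,\ g\text{ vanishes to order}\ge p\text{ at }0\}.$$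
It contains $0$, is convex, and is compact by Montel. By Schwarz, $|g(z)|\le|z|^p$, so $g(\mathbb D)\subset\mathbb D$ and $|g^n(z)|\le|z|^{p^n}$ for $n\ge0$. Given $\rho<1$, choose $\eta>0$ with $\eta p^{k_0}\le\frac12\log\frac1\rho$. By hypothesis there is $C$ with $|a_n|\le Ce^{\eta p^n}$ for all $n$. For $|z|\le\rho$ the $n$-th term of (2) is at most
$$C\exp\Big(p^{n-k_0}\Big(\eta p^{k_0}-\log\frac1\rho\Big)\Big)\le C\exp\Big(-\frac12p^{\,n-k_0}\log\frac1\rho\Big),$$
which is summable, uniformly in $g\in\mathcal K$. So $T_g$ is analytic in $\mathbb D$, and the series converges locally uniformly, uniformly in $g$.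

**Step 2: $g\mapsto T_g$ is continuous and $T_g$ is never constant.** Let $g_j\to g$ in $\mathcal K$. Each disc $|z|\le\rho$ is mapped into itself by all members of $\mathcal K$. On it,
$$|g_j^{n+1}-g^{n+1}|\le\sup_{|w|\le\rho}|g_j(w)-g(w)|+|g\circ g_j^n-g\circ g^n|.$$
By induction on $n$ and uniform continuity of $g$ on $|w|\le\rho$, we get $g_j^n\to g^n$ uniformly there. With the uniform convergence of Step 1, $T_{g_j}\to T_g$. Further, $T_g(0)=0$ and $T_g'(0)=a_{k_0}\ne0$, because $(g^k)'(0)=0$ for $k\ge1$.

**Step 3: the self-map.** Use Section 1 with $E_0=E$ and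
$$\tau_g(w)=T_g(w^p),$$
which is non-constant with $\tau_g(0)=0$. Put
$$\Phi(g)=[u_{\tau_g}]^p.$$
Since $u_{\tau_g}(0)=0$, $\Phi(g)\in\mathcal K$. If $g_j\to g$, then $\tau_{g_j}\to\tau_g$, and Lemma A gives $\Phi(g_j)\to\Phi(g)$. By Schauder–Tychonoff there is $f\in\mathcal K$ with
$$f=[u]^p,\qquad u=u_{\tau_f}.$$

**Step 4: $f$ is as required.** By Lemma B, $u$ is inner, hence so is $f=[u]^p$. It is non-constant with a zero of order $\ge p\ge2$ at $0$, so it is not a rotation. For $z\in\mathbb D$ we have $u(z)\in W_{\tau_f}$, which says $T_f([u(z)]^p)\notin E$, that is, $T_f(f(z))\notin E$. This is (3). Finally $F=\sum_{n\ge k_0}a_nf^n=T_f\circ f^{k_0}$. The convergence is locally uniform, because $f^{k_0}$ maps compact sets to compact subsets of $\mathbb D$. Also $f^{k_0}(\mathbb D)\subset f(\mathbb D)\subset\mathbb D\setminus T_f^{-1}(E)$. Hence $F(\mathbb D)\cap E=\emptyset$. $\blacksquare$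

The role of $w^p$ in $\tau_g$: we want the $p$-th power $f$, not $u$, to avoid $T_f^{-1}(E)$, so $u$ must avoid the preimage of that set under $w\mapsto w^p$.

Thus there is an inner $f$ with $f(0)=f'(0)=0$ such that $\sum_{n\ge1}f^n$ is analytic in $\mathbb D$ and never equals $1$, and likewise one for $\sum f^n/n$. The set $E=\mathbb Z\setminus\{0\}$ is closed and countable, so a single $\sum f^n$ can omit all non-zero integers. For $a_n=1$, $E=\{1\}$ the fixed point is not $z^p$: by Section 3 the sum for $z^p$ takes the value $1$.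

## 6. An extra puncture bounds the derivative (Theorem 2)

Now we want $f'(0)\ne0$, so we use $\Phi(g)=u_{T_g}$ without the power. The terms of (2) then decay only geometrically near $0$, at a rate governed by $g'(0)$. So we need a bound $|g'(0)|\le\ell$, with $\ell$ small, that $\Phi$ preserves. If $W_{T_g}$ misses a point close to $0$, formula (1) gives such a bound. We force this by omitting one additional small value $c_0$.

**Step 1: choice of constants.** Let $k_0$ be as before and $|a_n|\le AM^n$ with $M\ge1$. With $r=e^{-x}$ one has $\ell(r)=x/\sinh x$. So $\ell$ increases on $(0,1)$, takes values in $(0,1)$, and $\ell(r)\to0$ as $r\to0$. Fix $r$ so small that $s:=r+\ell(r)$ satisfies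
$$Ms\le\frac12,\qquad 2AM^{k_0+1}s<\frac12|a_{k_0}|.$$
Write $\ell=\ell(r)$, fix $c_0$ with $0<|c_0|<\frac12r|a_{k_0}|$, and let $E_0=E\cup\{c_0\}$, which is closed, polar, and does not contain $0$. Put
$$\mathcal K=\{g\in H(\mathbb D):\ |g|\le1,\ g(0)=0,\ |g'(0)|\le\ell\},$$
which is non-empty, compact and convex.

**Step 2: $T_g$ converges, uniformly in $g$.** For $g\in\mathcal K$ the function $g(z)/z$ is bounded by $1$ and has modulus at most $\ell<1$ at $0$. By Schwarz–Pick,
$$|g(z)|\le\psi(|z|),\qquad\psi(t)=\frac{t(t+\ell)}{1+\ell t}.$$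
Here $\psi$ is increasing and $\psi(t)<t$ on $(0,1)$, as $1+\ell t-t-\ell=(1-t)(1-\ell)>0$. In particular $|g(z)|\le s|z|$ for $|z|\le r$. For $\rho<1$ the iterates $\psi^n(\rho)$ decrease to a fixed point of $\psi$ in $[0,1)$, which must be $0$. So there is $N$ with $\psi^N(\rho)\le r$, and then
$$|g^n(z)|\le r\,s^{n-N}\qquad(|z|\le\rho,\ n\ge N).$$
Since $Ms\le\frac12$, the terms of (2) on $|z|\le\rho$ are eventually dominated by a convergent geometric series independent of $g$. So $T_g\in H(\mathbb D)$. As in Section 5, Step 2 (again $|z|\le\rho$ is mapped into itself), $g\mapsto T_g$ is continuous on $\mathcal K$.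

**Step 3: $T_g$ takes the value $c_0$ near $0$.** On $|z|=r$ we have $|g^k(z)|\le rs^k$, so
$$|T_g(z)-c_0-a_{k_0}z|\le|c_0|+\sum_{k\ge1}AM^{k_0+k}rs^k\le|c_0|+2AM^{k_0+1}rs<r|a_{k_0}|=|a_{k_0}z|.$$
By Rouché, $T_g-c_0$ has a zero $z_1$ with $|z_1|<r$. As $T_g(0)=0\ne c_0$, we have $z_1\ne0$, and $T_g$ is not constant.

**Step 4: $\Phi(g)=u_{T_g}$ preserves $\mathcal K$.** Since $W_{T_g}\subset\mathbb D\setminus\{z_1\}$, the map $u_{T_g}$ lifts through the covering $v$ of $\mathbb D\setminus\{z_1\}$ with $v(0)=0$: $u_{T_g}=v\circ\theta$, $\theta(0)=0$, $|\theta'(0)|\le1$. By (1),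
$$0<\Phi(g)'(0)\le|v'(0)|=\ell(|z_1|)\le\ell(r)=\ell.$$
So $\Phi(\mathcal K)\subset\mathcal K$, and $\Phi$ is continuous by Step 2 and Lemma A.

**Step 5: the fixed point.** Schauder–Tychonoff gives $f=u_{T_f}$. It is inner by Lemma B, $f(0)=0$, $0<f'(0)\le\ell<1$, and $f(\mathbb D)=W_{T_f}$ avoids $T_f^{-1}(E_0)$. As before, $F=T_f\circ f^{k_0}$ converges locally uniformly and omits $E_0\supset E$. $\blacksquare$

## 7. Second and fourth moments of finite sums $\sum c_nf^n$

We turn to Theorem 3, so $f$ is any inner function with $f(0)=0$, not a rotation. Let $\lambda=f'(0)$, $l=|\lambda|<1$, $q=\frac{1+l}2<1$. Let $P_z$ be the Poisson probability measure at $z$, $m=P_0$, and $\mathsf E$ integration against $m$. We use the same letter for a bounded analytic function and its boundary function. For $j\ge0$ put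
$$D_j(w)=\frac{f^j(w)}w,\qquad D_j(0)=\lambda^j .$$
By Schwarz $D_j$ is analytic and bounded by $1$.

**Step 1: $(1-|w|^2)|D_j(w)|\le2q^j$.** This is the decay that makes the iterates nearly orthogonal. By Schwarz–Pick as above, $|f(w)|\le\psi(|w|)$ with $\psi(t)=\frac{t(t+l)}{1+lt}$, and $1-\psi(t)=\frac{1-t^2}{1+lt}$. Let $V(t)=\frac t{1-t}$, which is increasing. Then
$$V(\psi(t))=\frac{t(t+l)}{1-t^2}=V(t)\,\frac{t+l}{1+t}\le q\,V(t),$$
as $\frac{t+l}{1+t}$ is increasing in $t$ with value $q$ at $t=1$. Iterating, $|f^j(w)|\le V(|f^j(w)|)\le q^j\frac{|w|}{1-|w|}$. Divide by $|w|$ and multiply by $1-|w|^2$ to get the bound $(1+|w|)q^j\le 2q^j$; at $w=0$ use continuity.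

**Step 2: correlations.** For $n\ge k\ge0$ we have $f^n=(D_{n-k}\circ f^k)\,f^k$ in $\mathbb D$. As $|f^k|=1$ a.e. on $\partial\mathbb D$, $f^n\overline{f^k}=D_{n-k}\circ f^k$ a.e. there, and the right side is bounded analytic. So
$$\int f^n\overline{f^k}\,dP_z=D_{n-k}(f^k(z)),\qquad \mathsf E f^n\overline{f^k}=\lambda^{n-k}.\tag{4}$$

**Step 3: the moment bounds.** There are $\kappa>0$, $C<\infty$, depending only on $l$, such that every finite sum $G=\sum_{n\ge0}c_nf^n$ satisfies
$$\mathsf E|G|^2\ge\kappa\sum|c_n|^2,\qquad \mathsf E|G|^4\le C\Big(\sum|c_n|^2\Big)^2 .\tag{5}$$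

*Second moment.* The function
$$\sum_{j\ge0}\lambda^je^{-ij\theta}+\sum_{j\ge1}\bar\lambda^je^{ij\theta}=\frac{1-l^2}{|1-\lambda e^{-i\theta}|^2}\ge\frac{1-l}{1+l}$$
has the numbers in (4) as Fourier coefficients, so
$$\mathsf E|G|^2=\frac1{2\pi}\int_0^{2\pi}\Big|\sum c_ne^{in\theta}\Big|^2\frac{1-l^2}{|1-\lambda e^{-i\theta}|^2}\,d\theta\ge\kappa\sum|c_n|^2,\qquad\kappa=\frac{1-l}{1+l}.$$

*Conditional variance.* For $n\ge k$ and $w=f^k(z)$, (4) gives
$$\int f^n\overline{f^k}\,dP_z-f^n(z)\overline{f^k(z)}=D_{n-k}(w)(1-|w|^2),$$
at most $2q^{n-k}$ in modulus by Step 1. Let $h(z)=\int|G|^2dP_z-|G(z)|^2=\int|G-G(z)|^2dP_z$. Then, using $|c_nc_k|\le\frac12(|c_n|^2+|c_k|^2)$,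
$$0\le h(z)\le2\sum_{n,k}|c_n||c_k|q^{|n-k|}\le N^2,\qquad N^2:=\frac{2(1+q)}{1-q}\sum|c_n|^2.$$

*Fourth moment.* The bound $h\le N^2$ says that the Garsia norm of $G$ is at most $N$, and one may now quote the John–Nirenberg theorem (Garnett, *Bounded Analytic Functions*, Ch. VI). Here is a direct derivation. Assume $N>0$ and put $\phi=-h/N^2\in[-1,0]$. Since $\int|G|^2dP_z$ is harmonic in $z$, $\Delta\phi=\Delta|G|^2/N^2=4|G'|^2/N^2$. With $\Delta=4\partial\bar\partial$ and $\phi$ real,
$$\Delta\big(e^\phi|G|^2\big)=e^\phi\big(|G|^2\Delta\phi+4|G'+G\,\partial\phi|^2\big)\ge e^{-1}\,\frac{4|G|^2|G'|^2}{N^2}=\frac{1}{4eN^2}\,\Delta|G|^4,$$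
because $\Delta|G|^4=4|(G^2)'|^2=16|G|^2|G'|^2$. So $e^\phi|G|^2-\frac1{4eN^2}|G|^4$ is subharmonic in $\mathbb D$. It vanishes at $0$, as $G(0)=0$. Its means over $|z|=\rho$ are therefore non-negative, so
$$\int|G(\rho\xi)|^4dm\le4eN^2\int|G(\rho\xi)|^2dm\le4eN^2\,\mathsf E|G|^2\le4eN^4,$$
where $\mathsf E|G|^2=h(0)\le N^2$. Let $\rho\to1$ ($G$ is bounded). This is (5) with $C=4e\big(\frac{2(1+q)}{1-q}\big)^2$.

## 8. The tail of the series is a function of $f^k$

For $k\ge1$ write $P_k=\sum_{1\le n<k}a_nf^n$ and $S_k=\sum_{n\ge k}a_nf^{n-k}$, so that formally $F=P_k+S_k\circ f^k$. We need this with $S_k$ defined on all of $\mathbb D$ and with boundary values. An inner function may omit points, so convergence of $S_k$ off $f^k(\mathbb D)$ is not automatic.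

**Step 1: a non-constant inner function $g$ omits only a polar subset of $\mathbb D$ (Frostman).** Suppose $K\subset\mathbb D\setminus g(\mathbb D)$ is compact and not polar, with equilibrium measure $\mu$. Put
$$\mathcal G(w)=\int\log\Big|\frac{1-\bar aw}{w-a}\Big|\,d\mu(a)\le\log2-p_\mu(w)\le\log2-I(\mu)\qquad(w\in\mathbb D).$$
So $\mathcal G$ is positive, bounded, harmonic in $\mathbb D\setminus K$, and tends to $0$ as $|w|\to1$. Then $\mathcal G\circ g$ is bounded and harmonic in $\mathbb D$ with radial limits $0$ a.e., hence identically $0$. This contradicts $\mathcal G>0$. So every compact subset of $\mathbb D\setminus g(\mathbb D)$ is polar, and so is the set itself.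

**Step 2: $S_k$ converges locally uniformly in $\mathbb D$.** Let $L\subset f^k(\mathbb D)$ be compact. The open sets $f^k(\{|z|<t\})$, $t<1$, exhaust $f^k(\mathbb D)$, so $L$ lies in the image of a compact set. There $\sum_{n\ge k}a_nf^n=\sum_{n\ge k}a_nf^{n-k}\circ f^k$ converges uniformly. So the series of $S_k$ converges uniformly on $L$.

Now let $\rho<\rho_1<1$ and $Q=\mathbb D\setminus f^k(\mathbb D)$, which is relatively closed and, by Step 1, polar. The map $w\mapsto|w|$ is a contraction, so by (P2) the image of $Q\cap\{\rho\le|w|\le\rho_1\}$ is a compact polar subset of $\mathbb R$, hence of length zero (Section 1). So some circle $|w|=\rho'$ with $\rho<\rho'<\rho_1$ lies in $f^k(\mathbb D)$. The series converges uniformly on that circle, and by the maximum principle, applied to blocks of terms, on $|w|\le\rho$. Thus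
$$F=P_k+S_k\circ f^k\quad\text{with }S_k\in H(\mathbb D).\tag{6}$$

**Step 3: bounded characteristic descends through inner functions.** If $g$ is non-constant inner, $g(0)=0$, $S\in H(\mathbb D)$ and $S\circ g$ has bounded characteristic, then $S$ has bounded characteristic and $(S\circ g)^*=S^*\circ g^*$ a.e.

Let $v=\log^+|S|$, and let $h\ge0$ be a harmonic majorant of $v\circ g$. Fix $r<1$. Let $V_r$ be the Poisson extension of $v|_{|w|=r}$ to $|w|<r$, continuous on $|w|\le r$. Let $\Omega$ be the component of $\{|g|<r\}$ containing $0$. Define $\sigma=(V_r\circ g-h)^+$ on $\Omega$ and $\sigma=0$ on $\mathbb D\setminus\Omega$. It is bounded, as $V_r$ is bounded and $h\ge0$.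

It is also subharmonic. In $\Omega$ this is clear. At a point of $\partial\Omega\cap\mathbb D$ we have $|g|=r$ (if $|g|<r$, a small disc around the point would belong to $\Omega$), so $V_r\circ g=v\circ g\le h$ there. Hence $\sigma$ is continuous with value $0$ at such points, and the sub-mean inequality is trivial where $\sigma=0$, since $\sigma\ge0$.

For a.e. $\xi$, $|g(t\xi)|\to1$, so $t\xi\notin\Omega$ for $t$ near $1$ and $\sigma(t\xi)\to0$. By dominated convergence $\sigma(0)\le\lim_{t\to1}\int\sigma(t\xi)\,dm=0$. As $g(0)=0$, this says $V_r(0)\le h(0)$, that is, $\int\log^+|S(r\xi)|\,dm\le h(0)$ for every $r<1$.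

For the boundary values, note first that $g^*$ preserves $m$: $\int[g^*]^n\,dm=[g(0)]^n=0$ for $n\ge1$, so $g^*_*m$ and $m$ have the same Fourier coefficients. Write $S=A/B$ with $A,B$ bounded and $B$ zero-free. As $B^*\ne0$ a.e. and $g^*$ preserves $m$, also $B^*\circ g^*\neq0$ a.e. So it suffices to treat bounded $S$. With $S_r(z)=S(rz)$, continuous on $\overline{\mathbb D}$, we have $S_r(g(z))=\int S_r\circ g^*\,dP_z$. As $r\to1$, $S_r\to S^*$ in $L^2(m)$, so $S_r\circ g^*\to S^*\circ g^*$ in $L^2(m)$, and
$$S(g(z))=\int S^*\circ g^*\,dP_z .$$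
By Fatou's theorem the radial limits of $S\circ g$ are $S^*\circ g^*$ a.e.

## 9. Two points in the same fiber of $f^k$ (Theorem 3)

Let $F$ have bounded characteristic. By (6), $S_k\circ f^k=F-P_k$ has bounded characteristic, since $P_k$ is bounded. By Section 8, Step 3, with $\varphi=(f^k)^*$,
$$F^*-P_k=S_k^*\circ\varphi\quad\text{a.e., and }\varphi\text{ preserves }m.\tag{7}$$

If $F^*$ were in $L^2(m)$ we would be done quickly. Subtract conditional expectations given $\varphi$ in (7); the tail disappears, $P_k-\mathsf E[P_k|\varphi]=F^*-\mathsf E[F^*|\varphi]$, so $\mathsf E|P_k-\mathsf E[P_k|\varphi]|^2\le\mathsf E|F^*|^2$ for every $k$. By (5) and the formula for $\mathsf E[P_k|\varphi]$ in Step 2 below, this would bound $\sum_{n<k}|a_n|^2$. The argument stops at $\mathsf E[F^*|\varphi]$: bounded characteristic makes $F^*$ finite a.e. and gives no integrability, so this conditional expectation need not exist. A difference of the values at two points of the same fiber of $\varphi$ also removes the tail, and needs no integrability.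

**Step 1: a random pair in one fiber.** Disintegrate $m$ along $\varphi$: there are probability measures $m_\eta$ on $\partial\mathbb D$, measurable in $\eta$, with $m=\int m_\eta\,dm(\eta)$ and $m_\eta(\varphi=\eta)=1$ for a.e. $\eta$. Let $\Pi=\int m_\eta\times m_\eta\,dm(\eta)$. Under $\Pi$ the pair $(\xi,\xi')$ has both marginals $m$, satisfies $\varphi(\xi)=\varphi(\xi')$ a.s., and is conditionally independent given this common value. (For $f(z)=z^2$ one has $\varphi(\xi)=\xi^{2^k}$ and $\xi'=\omega\xi$, with $\omega$ a uniformly random $2^k$-th root of unity independent of $\xi$.) By (7), $\Pi$-a.s.,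
$$D:=P_k(\xi)-P_k(\xi')=F^*(\xi)-F^*(\xi'),\qquad\Pi(|D|\ge2M)\le2\,m(|F^*|\ge M)\quad(M>0).\tag{8}$$
So $D$ is bounded in probability uniformly in $k$. We now show that $|D|$ is of the order of $(\sum_{n<k}|a_n|^2)^{1/2}$ with probability bounded below.

**Step 2: the conditional expectation of $P_k$.** As $\varphi_*m=m$, $L^2(\sigma(\varphi))=\{U\circ\varphi:U\in L^2(m)\}$, and the powers $[\varphi]^j$, $j\in\mathbb Z$, form an orthonormal basis of it. Let $1\le n<k$. For $j\ge1$, from $f^k=(D_{k-n}\circ f^n)f^n$ and $|f^n|=1$ a.e.,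
$$\int[\varphi]^j\,\overline{f^n}\,dm=\int[D_{k-n}\circ f^n]^j\,[f^n]^{j-1}\,dm .$$
The integrand is the boundary function of a bounded analytic function, so the integral is its value at $0$: $\lambda^{k-n}$ if $j=1$, and $0$ if $j\ge2$. For $j\le0$, $\int f^n\,\overline{[\varphi]^j}\,dm=\int f^n[\varphi]^{|j|}\,dm=0$ since $f^n(0)=0$. Hence $\mathsf E[f^n|\varphi]=\bar\lambda^{k-n}\varphi$, and
$$\mathsf E[P_k|\varphi]=c\,\varphi,\qquad c=\sum_{1\le n<k}a_n\bar\lambda^{k-n}.$$

**Step 3: moments of $D$.** Put $R=P_k-cf^k$, again a finite combination of iterates, and $\sigma^2=\sum_{n<k}|a_n|^2+|c|^2$. Then $\mathsf E[R|\varphi]=0$, and $D=R(\xi)-R(\xi')$ because $\varphi(\xi)=\varphi(\xi')$. By conditional independence $\mathsf E_\Pi R(\xi)\overline{R(\xi')}=\mathsf E\big|\mathsf E[R|\varphi]\big|^2=0$. With (5) and $|x-y|^4\le8(|x|^4+|y|^4)$,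
$$\mathsf E_\Pi|D|^2=2\,\mathsf E|R|^2\ge2\kappa\sigma^2,\qquad\mathsf E_\Pi|D|^4\le16\,\mathsf E|R|^4\le16C\sigma^4 .$$

**Step 4: $|D|$ is often large.** For $X\ge0$ with $0<\mathsf EX$ and $\mathsf EX^2<\infty$, Cauchy–Schwarz gives $\mathsf EX\le\frac12\mathsf EX+(\mathsf EX^2)^{1/2}\,\mathsf P(X\ge\frac12\mathsf EX)^{1/2}$, which is the Paley–Zygmund inequality $\mathsf P(X\ge\frac12\mathsf EX)\ge\frac14(\mathsf EX)^2/\mathsf EX^2$. Apply it to $X=|D|^2$ if $\sigma>0$:
$$\Pi\Big(|D|^2\ge\frac12\mathsf E_\Pi|D|^2\Big)\ge\frac14\cdot\frac{4\kappa^2\sigma^4}{16C\sigma^4}=\frac{\kappa^2}{16C}=:\delta,$$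
independent of $k$.

**Step 5: the coefficients are square summable.** Choose $M>0$ with $2m(|F^*|\ge M)<\delta$, possible as $F^*$ is finite a.e. If $\frac12\mathsf E_\Pi|D|^2\ge4M^2$, then $\Pi(|D|\ge2M)\ge\delta$ by Step 4, contradicting (8). So $\frac12\mathsf E_\Pi|D|^2<4M^2$, and
$$\kappa\sum_{n<k}|a_n|^2\le\kappa\sigma^2\le\frac12\mathsf E_\Pi|D|^2<4M^2$$
for every $k$; if $\sigma=0$ the bound on the sum is trivial. As $M$ does not depend on $k$, $\sum|a_n|^2<\infty$.

**Step 6: the omitted set.** Let $\sum|a_n|^2=\infty$. By what was proved, $F$ is not of bounded characteristic; in particular it is not constant. So $F(\mathbb D)$ is open, and $\mathbb C\setminus F(\mathbb D)$ is closed. It does not contain $0=F(0)$. Suppose it is not polar. Then it contains a compact non-polar set $K$; let $\mu$ be its equilibrium measure. By (P5) $p_\mu$ is bounded below on $\mathbb C$, and $p_\mu(w)=\log|w|+o(1)$ at $\infty$. Hence $\log^+|w|\le p_\mu(w)+C'$ on $\mathbb C$ for some constant $C'$. Since $p_\mu$ is harmonic off $K$ and $F$ avoids $K$, $p_\mu\circ F+C'$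 is a harmonic majorant of $\log^+|F|$. So $F$ has bounded characteristic, a contradiction. $\blacksquare$

## 10. Which sequences and which omitted sets occur (Corollary 4)

**Part (a), necessity of the growth condition.** Suppose $\sum a_nf_0^n$ converges locally uniformly for an inner non-rotation $f_0$ with $f_0(0)=0$. Write $f_0(z)=\alpha z^q+\cdots$ with $\alpha\ne0$, $q\ge1$. Then $|\alpha|\le1$, so $\beta=|\alpha|/2<1$, and there is $\rho\in(0,1)$ with $|f_0(z)|\ge\beta|z|^q$ for $|z|\le\rho$. Take $0<|z_0|\le\rho$. By Schwarz the orbit of $z_0$ stays in $|z|\le\rho$. If $q=1$, then $|f_0^n(z_0)|\ge\beta^n|z_0|$. If $q\ge2$, induction gives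
$$|f_0^n(z_0)|\ge\beta^{1+q+\cdots+q^{n-1}}|z_0|^{q^n}\ge(\beta|z_0|)^{q^n},$$
as $1+q+\cdots+q^{n-1}=\frac{q^n-1}{q-1}\le q^n$. The terms $a_nf_0^n(z_0)$ are bounded, so $\log^+|a_n|=O(\max(q,2)^n)$.

**Part (a), sufficiency and omitted sets.** Let $\log^+|a_n|=O(q^n)$, where we may take $q>0$, and let $p$ be an integer with $p>\max(q,1)$. Then $p\ge2$ and $|a_n|^{1/p^n}\le\exp(O((q/p)^n))$, so $\limsup|a_n|^{1/p^n}\le1$. If the sequence is non-zero, Theorem 1 gives an $f$ with locally uniform convergence for which $F$ omits $E$. For the zero sequence convergence is trivial.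

**Part (b).** Let in addition $\sum|a_n|^2=\infty$; in particular the sequence is non-zero. If $\overline E$ is polar and $0\notin\overline E$, apply (a) to the closed polar set $\overline E$. Conversely, if $F(\mathbb D)\cap E=\emptyset$ for some such $f$, then by Theorem 3 the omitted set of $F$ is closed, polar, and does not contain $0$. Being closed, it contains $\overline E$. So $\overline E$ is polar and $0\notin\overline E$. $\blacksquare$
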